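# Entire curves and transverse hypersurfaces: from $2n$ to $2\bigl(n-1+\tfrac1d\bigr)$

## 1. Twice the contact of a polynomial curve

How closely can an entire curve in $\mathbb P^n$ follow several hypersurfaces at once? Measure closeness to a hypersurface by an average over the circle $|z|=r$, divide by the degree, and add up. A theorem of Erëmenko and Sodin, recalled below, says that the total is at most about $2n$ times the growth of the curve. Suppose that the hypersurfaces also cross each other transversely. Does the constant drop?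

Here is how one would guess the answer. A curve given by polynomials runs, as $z\to\infty$, into one point $P$ of $\mathbb P^n$. At most $n$ of the hypersurfaces pass through $P$. If fewer than $n$ do, the total is at most $n-1$ times the growth. If $n$ do, and they cross transversely, then near $P$ they are local coordinates. Being close to all of them is the same as being close to the point $P$, and closeness to a point is measured by linear forms. So one of the $n$ hypersurfaces, of degree $d_i$ say, contributes only $1/d_i$. With $d$ the smallest degree, this gives $n-1+\frac1d$. A transcendental curve such as $[1:e^z]$ does such a thing on two sides, at one point for $\operatorname{Re}z\to-\infty$ and at another for $\operatorname{Re}z\to+\infty$. The guess is therefore: yes, the constant drops, to $2(n-1+\frac1d)$.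

The guess is right, and the lecture proves it. One of the tests below shows that it is not the last word: with exactly one hyperplane among the hypersurfaces, the sharp constant is smaller.

**Definition (characteristic and proximity functions).** Let $f:\mathbb C\to\mathbb P^n$ be a nonconstant holomorphic map with a reduced representation $f=(f_0,\dots,f_n)$: the $f_j$ are entire functions without a common zero. Put $\|f(z)\|=\max_j|f_j(z)|$ and
$$T_f(r)=\int_0^{2\pi}\log\|f(re^{i\theta})\|\,\frac{d\theta}{2\pi}-\log\|f(0)\|.$$
For a hypersurface $D$ defined by a homogeneous polynomial $Q$ of degree $\deg D$ with $Q\circ f\not\equiv0$, put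
$$m_f(r,D)=\int_0^{2\pi}\log\frac{\|f(re^{i\theta})\|^{\deg D}\,\|Q\|}{|Q(f(re^{i\theta}))|}\,\frac{d\theta}{2\pi},$$
where $\|Q\|$ is the maximum of the absolute values of the coefficients of $Q$.

**Definition (general position, transverse intersections).** Hypersurfaces $D_1,\dots,D_q$ in $\mathbb P^n$ are in general position if any $n+1$ of them have empty common intersection. All intersections amongst them are transverse if for every point $P$ and all distinct indices $i_1,\dots,i_k$ with $P\in D_{i_1}\cap\dots\cap D_{i_k}$, each $D_{i_j}$ is smooth at $P$ (it has near $P$ a reduced local equation $g_{i_j}$ with $dg_{i_j}(P)\ne0$) and $dg_{i_1}(P),\dots,dg_{i_k}(P)$ are linearly independent.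

In the transverse case each $D_i$ is smooth and reduced, at most $n$ of the $D_i$ pass through any point, and so the $D_i$ are in general position. As an example in $\mathbb P^2$, take the conic $x_0x_1=x_2^2$. The line $x_2=0$ meets it transversely: at $[1:0:0]$, in the chart $x_0=1$, the differentials are $dx_1$ and $dx_2$, and at $[0:1:0]$, in the chart $x_1=1$, they are $dx_0$ and $dx_2$. The line $x_1=0$ does not: at $[1:0:0]$ both differentials equal $dx_1$. General position does not see the difference, since it restricts only triples of curves.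

**Theorem (Erëmenko and Sodin).** Let $D_1,\dots,D_q$ be hypersurfaces in $\mathbb P^n$ in general position, and let $f:\mathbb C\to\mathbb P^n$ be a nonconstant holomorphic map whose image is not completely contained in any $D_i$. Then for any $\epsilon>0$,
$$\sum_{i=1}^q\frac{m_f(r,D_i)}{\deg D_i}\le(2n+\epsilon)T_f(r)$$
for all $r>0$ outside a set of finite Lebesgue measure.

The problem, from Aaron Levin, "On the p-adic Second Main Theorem", arXiv:1303.4122 (2013), asks whether, when all intersections are transverse, $2n$ can be replaced by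
$$\kappa=2\Bigl(n-1+\max_i\frac1{\deg D_i}\Bigr)=2\Bigl(n-1+\frac1d\Bigr),\qquad d=\min_id_i,\quad d_i=\deg D_i .$$

Let $Q_i$ be a reduced equation of $D_i$. Only two consequences of transversality will be used:

* (H1) any $n+1$ of the $D_i$ have empty intersection;
* (H2) at each point lying on $n$ of the $D_i$, these $n$ hypersurfaces are smooth with independent differentials.

**Facts about circle means.** The Riesz measure of a subharmonic function $v\not\equiv-\infty$ on a plane domain is $\frac1{2\pi}\Delta v$. If $v$ is subharmonic on $\mathbb C$, $v\not\equiv-\infty$, its mean over $|z|=e^S$ is a finite, nondecreasing, convex function of $S$. If moreover $v(0)>-\infty$ and $\mu_v$ is its Riesz measure, the mean over $|z|=r$ equals $v(0)+\int_{|z|<r}\log\frac r{|z|}\,d\mu_v(z)$ (Jensen). For an entire $g\not\equiv0$ with leading term $cz^m$ at $0$ and nonzero zeros $a$ (with multiplicity),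
$$\int_0^{2\pi}\log|g(re^{i\theta})|\frac{d\theta}{2\pi}=\log|c|+m\log r+\sum_{0<|a|<r}\log\frac r{|a|}\ \ge\ \log|c|\quad(r\ge1).\tag{1}$$

The following consequences will be used freely.

The function $T_f(r)$ is a nonnegative, nondecreasing, convex function of $\log r$ that tends to $0$ as $r\to0$. It is unbounded. Otherwise it is a bounded convex function of $\log r$ on all of $\mathbb R$, hence constant, hence $0$. By Jensen's formula the Riesz measure of $\log\|f\|$ is then $0$, so $\log\|f\|=\operatorname{Re}g$ with $g$ entire. All $f_je^{-g}$ are then bounded, hence constant, and $f$ is constant, a contradiction. So $O(1)$ terms are harmless, and an initial interval of $r$ may be put in the exceptional set.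

Replacing $(f_j)$ by $(e^gf_j)$ with $g$ entire changes neither $T_f$ nor $m_f$, since the mean of $\operatorname{Re}g$ over the circle is $\operatorname{Re}g(0)$, and $\|f\|^{\deg D}/|Q(f)|$ does not change. Any reduced representation may be used.

Since $|Q(x)|\le C\|Q\|\|x\|^{\deg D}$, we have $m_f(r,D)\ge-O(1)$. By (1) applied to $Q\circ f$, we have $m_f(r,D)\le(\deg D)\,T_f(r)+O(1)$ for $r\ge1$ (the first main theorem).

## 2. Points on the projective line

**The case $n=1$.** Here $\kappa=2/d$. By (H1) the $D_i$ are disjoint, and by (H2) $D_i$ consists of $d_i$ distinct points. As $Q_i$ is a product of linear forms, $m_f(r,D_i)=\sum_{p\in D_i}m_f(r,p)+O(1)$. Apply the Erëmenko–Sodin theorem to all these points, which are distinct hypersurfaces of degree $1$ in $\mathbb P^1$. Since each $m_f(r,p)\ge-O(1)$,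
$$\sum_i\frac{m_f(r,D_i)}{d_i}\le\frac1d\sum_pm_f(r,p)+O(1)\le\frac{2+\epsilon}dT_f(r)+O(1)$$
outside a set of finite measure. The guess is correct for $n=1$.

For $n\ge2$ this trick is gone, because a smooth hypersurface does not split into hyperplanes.

## 3. Hypersurfaces through a common point, and polynomial curves

For $I\subset\{1,\dots,q\}$ with $|I|=n$ put $Z_I=\bigcap_{i\in I}D_i$. It is nonempty, since $n$ hypersurfaces in $\mathbb P^n$ always meet. By (H2) its points are isolated, and it is compact, so it is finite. Let $Z=\bigcup_IZ_I$. For $P\in Z$ let $L_{P,1},\dots,L_{P,n}$ be a basis of the linear forms vanishing at $P$. Rescale all $Q_i$ and $L_{P,j}$ so that $|Q_i(x)|\le\|x\|^{d_i}$ and $|L_{P,j}(x)|\le\|x\|$, with $\|x\|=\max_j|x_j|$, and put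
$$w_i(x)=-\frac1{d_i}\log\frac{|Q_i(x)|}{\|x\|^{d_i}}\in[0,\infty],\qquad\lambda_P(x)=-\log\frac{\max_j|L_{P,j}(x)|}{\|x\|}\in[0,\infty].$$
So $w_i$ is large near $D_i$ and $\lambda_P$ is large near $P$. Writing $w_i(z)=w_i(f(z))$,
$$\frac{m_f(r,D_i)}{d_i}=\int_0^{2\pi}w_i(re^{i\theta})\frac{d\theta}{2\pi}+O(1).\tag{2}$$

**Lemma 1.** There is $C_0$ such that for all $x\ne0$: (i) $\min_{i\in J}w_i(x)\le C_0$ whenever $|J|=n+1$; (ii) for $|I|=n$, the numbers $\min_{i\in I}d_iw_i(x)$ and $\max_{P\in Z_I}\lambda_P(x)$ differ by at most $C_0$ (both being $\infty$ for $x\in Z_I$).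

*Proof.* All functions are invariant under scaling of $x$, so let $\|x\|=1$.

(i) By (H1), $\max_{i\in J}|Q_i|$ has no zero on the compact set $\|x\|=1$, so it is bounded below there.

(ii) We have $\min_Id_iw_i=-\log A$ and $\max_{Z_I}\lambda_P=-\log B$ with
$$A=\max_{i\in I}|Q_i|,\qquad B=\min_{P\in Z_I}\max_j|L_{P,j}| .$$
We must show that $A/B$ lies between positive constants off $Z_I$. Both are continuous functions on $\mathbb P^n$ (they do not change under multiplication of $x$ by a number of modulus $1$) with zero set $Z_I$. Off any neighborhood of $Z_I$ both lie between positive constants.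

Near $P\in Z_I$ choose $\alpha$ with $x_\alpha(P)\ne0$. Since $Q_i$ is reduced, $Q_i/x_\alpha^{d_i}$ is a reduced local equation of $D_i$. By (H2), $(Q_i/x_\alpha^{d_i})_{i\in I}$ are $n$ functions vanishing at $P$ with independent differentials, that is, local coordinates centered at $P$. So are $(L_{P,j}/x_\alpha)_j$. The transition between two such systems is biholomorphic near $0$ and fixes $0$, so it and its inverse are Lipschitz near $0$. Hence $\max_I|Q_i/x_\alpha^{d_i}|$ and $\max_j|L_{P,j}/x_\alpha|$ are comparable near $P$. As $|x_\alpha|$ lies between positive constants near $P$ on $\|x\|=1$, also $A$ and $\max_j|L_{P,j}|$ are comparable. For $P'\in Z_I\setminus\{P\}$ the function $\max_j|L_{P',j}|$ is bounded below near $P$, so $B=\max_j|L_{P,j}|$ near $P$. $\square$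

Part (ii) is the whole effect of transversality. The left side carries the degrees $d_i$; the right side does not.

**Rational curves.** Let $f$ be given by polynomials $f_j$ without common zero, and let $n\ge1$. Let $e=\max_j\deg f_j\ge1$. As $z\to\infty$, $\log\|f(z)\|=e\log|z|+O(1)$, so $T_f(r)=e\log r+O(1)$ as $r\to\infty$. Write $\deg Q_i(f)=ed_i-\mathsf m_i$, with $0\le\mathsf m_i\le ed_i$. Then $w_i(z)=\frac{\mathsf m_i}{d_i}\log|z|+O(1)$ at $\infty$ and $m_f(r,D_i)=\mathsf m_i\log r+O(1)$. The coefficient of $z^{ed_i}$ in $Q_i(f)$ is $Q_i$ at the vector of coefficients of $z^e$, so $\mathsf m_i>0$ if and only if $f(\infty):=\lim_{z\to\infty}f(z)\in D_i$. By (H1) this happens for at most $n$ indices.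

If it happens for at most $n-1$ indices, then $\sum_i\mathsf m_i/d_i\le e(n-1)$. If it happens exactly for $i\in I$, $|I|=n$, let $P=f(\infty)\in Z_I$. For $P'\in Z_I\setminus\{P\}$ the function $\lambda_{P'}(z)$ stays bounded at $\infty$, while $\lambda_P(z)\to\infty$. So Lemma 1(ii) reads $\min_I\mathsf m_i\log|z|=\lambda_P(z)+O(1)$. Since $f$ is not constant, some $L_{P,j}(f)$ is a nonzero polynomial, so $|L_{P,j}(f)|$ is bounded below near $\infty$ and $\lambda_P(z)\le e\log|z|+O(1)$. Hence $\min_I\mathsf m_i\le e$, and
$$\sum_i\frac{\mathsf m_i}{d_i}\le e\Bigl(n-1+\frac1d\Bigr).$$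
So for rational curves $\sum_im_f(r,D_i)/d_i\le\frac\kappa2T_f(r)+O(1)$. The guess passes, with room to spare.

## 4. The exponential curve in a line

Now the simplest transcendental curve. Let
$$\mathsf L=\{x_2=\dots=x_n=0\},\quad P=[1:0:\dots:0],\quad P'=[0:1:0:\dots:0],\quad f=[1:e^z:0:\dots:0].$$
Then $T_f(r)=\int_0^{2\pi}(r\cos\theta)^+\frac{d\theta}{2\pi}=\frac r\pi$. Let $Q$ be a form of degree $\delta$ with
$$Q|_{\mathsf L}=c\,x_0^ax_1^bR,\qquad c\ne0,$$
where $R$ is a form of degree $\delta-a-b$ vanishing neither at $P$ nor at $P'$. Then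
$$m_f(r,\{Q=0\})=(a+b)T_f(r)+O(\log r).\tag{3}$$
Indeed $R(1,w)$ is a nonzero constant times a product of $\delta-a-b$ factors $w-\varrho$ with $\varrho\ne0$. The zeros of $e^z-\varrho$ are $\log\varrho+2\pi ik$, $k\in\mathbb Z$, all simple. With $\log\varrho=c_1+ic_2$, the number with modulus at most $t$ is the number of $k$ with $|c_2+2\pi k|\le\sqrt{t^2-c_1^2}$, which is $\frac t\pi+O(1)$. For the number $n^*(t)$ of nonzero zeros in $|z|\le t$, (1) gives
$$\int_0^{2\pi}\log|e^{re^{i\theta}}-\varrho|\frac{d\theta}{2\pi}=\int_0^r\frac{n^*(t)}t\,dt+O(\log r)=\frac r\pi+O(\log r)\qquad(r\ge2).$$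
The mean of $\log|e^{bz}|=b\operatorname{Re}z$ is $0$. So $m_f(r,\{Q=0\})=\delta T_f(r)-(\delta-a-b)T_f(r)+O(\log r)$, which is (3).

How large can $\sum_im_f(r,D_i)/d_i$ be for this $f$? A hypersurface with $Q_i|_{\mathsf L}=c\,x_1^{d_i}$ has full contact with $\mathsf L$ at $P$ and contributes $T_f(r)$, up to $O(\log r)$.

*All degrees at least $2$.* A hypersurface with full contact at $P$ that is smooth at $P$ contains $T_P\mathsf L$ in its tangent space there. With independent differentials, at most $n-1$ of the $D_i$ can do this at $P$, since the covectors annihilating $T_P\mathsf L$ form a space of dimension $n-1$. The same holds at $P'$. One further hypersurface $D_1$ may cross $\mathsf L$ simply at both points, $Q_1|_{\mathsf L}=x_0x_1R$, and contributes $\frac2{d_1}T_f$. The total is $2(n-1)+\frac2{d_1}$. With $d_1=d$ this is exactly $\kappa$.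

*Exactly one hyperplane, $d_1=1<d_2$.* A linear form that is not zero on $\mathsf L$ vanishes at only one point of $\mathsf L$. So $D_1$ cannot serve at both $P$ and $P'$. Let $D_1$ pass through $P$, contributing $T_f$, and let $D_2$ cross $\mathsf L$ simply at $P'$, contributing $\frac1{d_2}T_f$. The total is $2(n-1)+1+\frac1{d_2}$, smaller than $\kappa=2n$. This suggests that $\kappa$ can be improved here, and it can.

*Tangency allowed.* For $n\ge2$ and $d\ge2$, take $n$ hypersurfaces of degree $d$ with $Q_i|_{\mathsf L}=c_ix_1^d$ and $n$ with $Q_i|_{\mathsf L}=c_ix_0^d$. The total is $2n$. For $n=2$, $d=2$ these are conics $c_ix_1^2+x_2l_i(x)=0$, all tangent to $\mathsf L$ at $P$, and similarly at $P'$. So transversality has to enter the proof.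

That such hypersurfaces exist with the required intersections is proved in Section 14.

## 5. The bound for transverse hypersurfaces and the optimal constant

**Theorem 1.** Let all intersections amongst $D_1,\dots,D_q\subset\mathbb P^n$ be transverse, and let $f:\mathbb C\to\mathbb P^n$ be nonconstant holomorphic with $f(\mathbb C)\not\subset D_i$ for all $i$. Then for every $\epsilon>0$,
$$\sum_i\frac{m_f(r,D_i)}{d_i}\le(\kappa+\epsilon)T_f(r)$$
for all $r>0$ outside a set of finite Lebesgue measure.

**Theorem 2.** Order the degrees $d_1\le\dots\le d_q$. Put $\kappa^*=2(n-1)+\frac2{d_1}$ if $d_1\ge2$, and $\kappa^*=2(n-1)+1+\frac1{d_2}$ if $d_1=1$ (with $1/d_2:=0$ if $q=1$). So $\kappa^*\le\kappa$.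

* (a) Under (H1), (H2) alone, Theorem 1 holds with $\kappa^*$ in place of $\kappa$.
* (b) For every $n\ge1$ and every degree sequence with $q\ge2n$ there are $D_1,\dots,D_q$ of these degrees with all intersections transverse, and an $f$, with $\sum_im_f(r,D_i)/d_i\ge\kappa^*T_f(r)-O(\log r)$ and $T_f(r)=r/\pi$. So $\kappa^*$ is optimal for every degree sequence with $q\ge2n$. It equals $\kappa$ unless exactly one $D_i$ is a hyperplane.
* (c) Transversality cannot be dropped: for $n,d\ge2$ there are $2n$ smooth hypersurfaces of degree $d$ in general position and an $f$ with $\sum_im_f(r,D_i)/d=2nT_f(r)+O(1)$.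

Sections 2 and 3 prove Theorem 1 for $n=1$ and for rational $f$. From now on $n\ge2$ in the proof of Theorem 1.

## 6. What the first main theorem gives, and where it stops

The sensible first attempt imitates the rational case point by point on the circle. Write $\lambda_P(z)=\lambda_P(f(z))$. By Lemma 1(i), at each $z$ at most $n$ of the $w_i(z)$ exceed $C_0$. If exactly $n$ do, say those with $i\in I$, then by Lemma 1(ii) some $i\in I$ has $d_iw_i(z)\le\lambda_P(z)+C_0$ for some $P\in Z_I$. So
$$\sum_iw_i(z)\le\max_{|I'|=n-1}\sum_{i\in I'}w_i(z)+\frac1d\max_{P\in Z}\lambda_P(z)+O(1)$$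
(if $q\le n-1$, there is no $Z$ and nothing to do). Now integrate over the circle. By (1), each $w_i$ and each $\lambda_P$ has mean at most $T_f(r)+O(1)$. If the same $I'$ and the same $P$ did the job on the whole circle, we would get $n-1+\frac1d$.

They do not, and this is the exact point where the attempt stops. We need the mean of $\max_P\lambda_P$, and the first main theorem controls only the mean of each $\lambda_P$. All it yields for the maximum is the sum over $P$, hence the factor $|Z|$, which grows with $q$. The loss is real already for $f=[1:e^z:0:\dots:0]$: there $\lambda_P=(\operatorname{Re}z)^-$ and $\lambda_{P'}=(\operatorname{Re}z)^+$ up to $O(1)$, each of mean $T_f(r)+O(1)$, while $\max(\lambda_P,\lambda_{P'})=|\operatorname{Re}z|+O(1)$ has mean $2T_f(r)+O(1)$. We have to see why two is the most that can happen. The Erëmenko–Sodin theorem as a black box does not help directly for $n\ge2$, because $\lambda_P$ is not the proximity function of a hypersurface, and an inequality averaged over the whole circle says nothing about the arc where $f$ is near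 a given $P$.

## 7. Two sides of a crease: Riesz measures and systems

What does localize is the second derivative in $\log r$. Put $u=\log\|f\|$ and $u_i=\frac1{d_i}\log|Q_i(f)|$, with Riesz measures $\mu$ and $\mu_i$. As functions of $S=\log r$, the means of $u$ and of $w_i=u-u_i$ have second derivatives given by the masses of $\mu$ and of $\mu-\mu_i$ (Section 11 makes this precise). So if we had the inequality of measures
$$\sum_i(\mu-\mu_i)\le\kappa\mu,\tag{4}$$
we could integrate twice and be done.

For $f$ itself (4) can fail. Take $n=1$, $f=[1:e^z]$ and the three points $x_1=0$, $x_0=0$, $x_1=x_0$, so $\kappa=2$. With $z=x+iy$ we have $u=x^+$, and $\mu$ is $\frac{dy}{2\pi}$ on the imaginary axis. The first two $\mu_i$ vanish, and the third consists of unit masses at the points $2\pi ik$. Between these points the left side of (4) is $3\mu$. Seen from far away, however, the unit masses merge into $\frac{dy}{2\pi}$, the third term disappears, and (4) becomes the equality $2\mu=2\mu$. The constants $C_0$ of Lemma 1 also disappear at large scale.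

So the plan is as follows. Pass to limits in which the total mass tends to infinity and divide by it. In the limit Lemma 1 holds with $C_0=0$. Prove (4) there, by looking at a point where the limit $U$ of $u$ has a crease. A crease has two sides, which is where the factor $2$ comes from. On each side at most $n$ of the limit functions $w_i$ become positive, each grows at most with the slope jump of $U$, and if there are $n$ of them, one grows at most with $\frac1{d_i}$ times the jump, since $\lambda_P$ also grows at most with the jump. Finally, bring (4) back to $f$ by compactness, with an error that has to be summed carefully.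

**Definition (system).** A system with defect $C\ge0$ on an open set $\Omega\subset\mathbb C$ consists of a subharmonic $u\not\equiv-\infty$ and functions $u_i$ ($1\le i\le q$), $v_P$ ($P\in Z$), each of them subharmonic $\not\equiv-\infty$ or identically $-\infty$, such that $w_i=u-u_i$ and $\lambda_P=u-v_P$ satisfy almost everywhere

* (S0) $w_i,\lambda_P\ge0$;
* (S1) $\min_{i\in J}w_i\le C$ if $|J|=n+1$;
* (S2) for $|I|=n$: $a=\min_{i\in I}d_iw_i$ and $b=\max_{P\in Z_I}\lambda_P$ satisfy $a\le b+C$ and $b\le a+C$.

It is exact if $C=0$; then (S1) says that almost everywhere at most $n$ of the $w_i$ are positive. We write $\mu,\mu_i$ for the Riesz measures of $u,u_i$, with $\mu_i=0$ if $u_i\equiv-\infty$.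

Adding a common harmonic function to all members of a system, or composing them with a similarity of $\mathbb C$ (possibly orientation reversing), gives a system with the same defect. Dividing all members by $m>0$ changes $C$ to $C/m$.

**Example.** Let $n=2$ and $d_1=d_2=d_3=2$, with $Q_1|_{\mathsf L}=x_0x_1$, $Q_2|_{\mathsf L}=x_1^2$, $Q_3|_{\mathsf L}=x_0^2$. With $x=\operatorname{Re}\zeta$ the large-scale limit of $[1:e^\zeta:0]$ is
$$U=x^+,\quad U_1=\tfrac x2,\quad U_2=x,\quad U_3=0,\quad V_P=x,\quad V_{P'}=0,$$
and $V_{P''}=x^+$ for the other $P''\in Z$. So $w_1=\frac{|x|}2$, $w_2=x^-$, $w_3=x^+$, $\lambda_P=x^-$, $\lambda_{P'}=x^+$, and the other $\lambda_{P''}$ are $0$. We check that this is an exact system. (S1): $\min(\frac{|x|}2,x^-,x^+)=0$. (S2): $Z_{\{1,2\}}$ contains $P$ but not $P'$, and $\min(|x|,2x^-)=x^-=\lambda_P$; $Z_{\{1,3\}}$ contains $P'$ but not $P$, and $\min(|x|,2x^+)=x^+=\lambda_{P'}$; $Z_{\{2,3\}}$ contains neither, and $\min(2x^-,2x^+)=0$. All $\mu_i$ vanish, so $\sum_i(\mu-\mu_i)=3\mu$, and $\kappa=2(1+\frac12)=3$: equality in (4).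

## 8. Limits of systems

Two facts are used. First, two subharmonic functions that agree almost everywhere agree everywhere. Second, by Hörmander, *The Analysis of Linear Partial Differential Operators I*, Thm 4.1.9, a sequence of subharmonic functions $\not\equiv-\infty$ on a domain, locally uniformly bounded above, either tends to $-\infty$ locally uniformly or has a subsequence converging in $L^1_{loc}$ to a subharmonic function. In the latter case the Riesz measures of the subsequence converge weakly.

**Lemma 2.** Let $\Omega$ be an open disc or rectangle. Let $(u^{(k)},u_i^{(k)},v_P^{(k)})$ be systems with defect $C_k$ on neighborhoods of $\bar\Omega$. Let $m_k>0$ satisfy $\mu^{(k)}(\Omega)\le Mm_k$ and $C_k/m_k\to0$. Let $h_k$ be the least harmonic majorant of $u^{(k)}$ on $\Omega$. After passing to a subsequence, $(u^{(k)}-h_k)/m_k\to U$ in $L^1_{loc}(\Omega)$ with $U\not\equiv-\infty$ subharmonic. Each of $(u_i^{(k)}-h_k)/m_k$, $(v_P^{(k)}-h_k)/m_k$ converges in $L^1_{loc}$ to a subharmonic function $U_i$, resp. $V_P$, or tends to $-\infty$ locally uniformly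 (then put $U_i\equiv-\infty$, resp. $V_P\equiv-\infty$). The limits form an exact system.

*Proof.* The function $u^{(k)}$ is bounded above on $\bar\Omega$, so $h_k$ exists. By the Riesz decomposition, with the Green function $G_\Omega\ge0$,
$$\frac{u^{(k)}-h_k}{m_k}=-\frac1{m_k}\int_\Omega G_\Omega(\cdot,\xi)\,d\mu^{(k)}(\xi)\le0 .$$
Its $L^1(\Omega)$ norm is at most $M\sup_\xi\int_\Omega G_\Omega(\zeta,\xi)\,dA(\zeta)$. This is finite, because $0\le G_\Omega(\zeta,\xi)\le\log\frac{\operatorname{diam}\Omega}{|\zeta-\xi|}$. So this sequence does not tend to $-\infty$, nor does any subsequence, and the quoted theorem gives $U$. By (S0) all the other functions are at most $(u^{(k)}-h_k)/m_k\le0$ almost everywhere, hence everywhere, so the quoted theorem applies to them as well. (If one of them is $\equiv-\infty$ for infinitely many $k$, pass to those $k$; if for finitely many, discard these.)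

Pass to a further subsequence so that all the $L^1_{loc}$ convergences hold almost everywhere. As $U$ is finite almost everywhere, $w_i^{(k)}/m_k$ and $\lambda_P^{(k)}/m_k$ converge almost everywhere in $[0,\infty]$ to $U-U_i$ and $U-V_P$. The quotients satisfy (S0)–(S2) with defect $C_k/m_k\to0$, and $\min$ and $\max$ are continuous on $[0,\infty]$. So (S0)–(S2) hold in the limit with $C=0$. $\square$

## 9. The measure inequality for exact systems

**Proposition 3.** Let $n\ge2$. For an exact system on a domain $\Omega$, $\sum_{i=1}^q(\mu-\mu_i)\le\kappa\mu$.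

**Step 1: reduction to densities.** The purpose is to turn an inequality of measures into one between numbers. Write $\mu_i=c_i\mu+\sigma_i$ with $\sigma_i\perp\mu$, $\sigma_i\ge0$, $c_i\ge0$ (Lebesgue decomposition). Then $\sum_i(\mu-\mu_i)\le\sum_i(1-c_i)\mu$, so it suffices to show $\sum_i(1-c_i)\le\kappa$ at $\mu$-almost every point. For $v_P\not\equiv-\infty$ let $\mu_P$ be its Riesz measure and $a_P\ge0$ the density of the absolutely continuous part with respect to $\mu$.

**Step 2: blow-up at a typical point.** The purpose is to make the densities constant. By the Besicovitch–Lebesgue differentiation theorem for Radon measures (Mattila, *Geometry of Sets and Measures in Euclidean Spaces*, Ch. 2), for $\mu$-almost every $z_0$ the following two statements hold.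

1. $|\mu_i-c_i(z_0)\mu|(\bar D(z_0,r))=o(\mu(\bar D(z_0,r)))$ as $r\to0$, and likewise for $\mu_P$ with $a_P(z_0)$. Indeed the left side is at most $\int_{\bar D(z_0,r)}|c_i-c_i(z_0)|\,d\mu+\sigma_i(\bar D(z_0,r))$; almost every point is a Lebesgue point of $c_i$, and the singular part has density $0$.
2. $\lim_{r\to0}r^2/\mu(\bar D(z_0,r))<\infty$, since the density of Lebesgue measure with respect to $\mu$ is finite $\mu$-almost everywhere.

Fix such a $z_0\in\operatorname{supp}\mu$. Write $c_i=c_i(z_0)$, $a_P=a_P(z_0)$ and $m(r)=\mu(\bar D(z_0,r))$. There are $r_k\to0$ with $m(4r_k)\le32\,m(r_k)$. Otherwise $m(4r)>32\,m(r)$ for all small $r$, so for some $r_0$ we have $m(4^{-k}r_0)\le32^{-k}m(r_0)$ for all $k$. By statement 2, $m(4^{-k}r_0)\ge c\cdot16^{-k}$ with some $c>0$ for all large $k$, a contradiction.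

Apply Lemma 2 on $B=D(0,3)$ to the systems $u(z_0+r_k\zeta)$, $u_i(z_0+r_k\zeta)$, $v_P(z_0+r_k\zeta)$ with $m_k=m(r_k)$, $M=32$, $C_k=0$. The mass of $B$ is at most $m(4r_k)\le32m_k$, as required. We get an exact system $(U,U_i,V_P)$ on $B$. Let $\mu_0$ be the Riesz measure of $U$. By weak convergence and compactness of the closed unit disc, $\mu_0(\bar D(0,1))\ge1$. By statement 1, the rescaled measures of $\mu_i-c_i\mu$ have on $B$ total variation $o(m(3r_k))/m_k\to0$. So $U_i$ has Riesz measure $c_i\mu_0$ whenever $U_i\not\equiv-\infty$, and $V_P$ has Riesz measure $a_P\mu_0$ whenever $V_P\not\equiv-\infty$.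

From now on $w_i=U-U_i$ and $\lambda_P=U-V_P$. Let $I_\infty=\{i:U_i\equiv-\infty\}$, so $w_i\equiv\infty$ for $i\in I_\infty$. By (S1), $|I_\infty|\le n$. For $i\notin I_\infty$ the function $U_i-c_iU$ has Laplacian $0$, so by Weyl's lemma $U_i=c_iU+h_i$ almost everywhere with $h_i$ harmonic on $B$. Both sides are subharmonic, so this holds everywhere. Similarly $V_P=a_PU+g_P$ with $g_P$ harmonic if $V_P\not\equiv-\infty$. Let
$$J^+=\{i\notin I_\infty:c_i<1\}.$$

**Step 3: the case $|I_\infty|+|J^+|\le n$.** Here counting suffices. Always $1-c_i\le1$, and $1-c_i\le0$ for $i\notin I_\infty\cup J^+$. So $\sum_i(1-c_i)\le n\le2(n-1)\le\kappa$, where $n\ge2$ is used.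

From here on $|I_\infty|+|J^+|\ge n+1$.

**Step 4: $U$ is a maximum of harmonic functions.** For $i\in J^+$ put $H_i=h_i/(1-c_i)$, so that $w_i=(1-c_i)(U-H_i)\ge0$ almost everywhere. By (S1), at almost every point at most $n-|I_\infty|<|J^+|$ of the $w_i$ with $i\in J^+$ are positive, so at least one vanishes. Hence $U=\max_{i\in J^+}H_i$ almost everywhere, and, both sides being subharmonic, everywhere. So $U$ is continuous. Therefore all $w_i,\lambda_P$ that are not $\equiv\infty$ are finite and continuous, and (S0)–(S2) with $C=0$ hold everywhere in $B$, since they hold on a dense set. Let $K_1,\dots,K_m$ be the distinct functions among the $H_i$.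

**Step 5: a point on a crease and a direction across it.** Since $U$ is finite everywhere, $\mu_0$ has no atoms (at an atom, the potential in the Riesz decomposition would be $-\infty$). The critical points of a nonconstant difference $K_a-K_b$ are isolated, so together they form a countable set, which $\mu_0$ does not charge. As $\mu_0\ne0$, there is $p\in\operatorname{supp}\mu_0$ outside this set. $U$ is not harmonic near $p$, so at least two distinct $K_a,K_b$ satisfy $K_a(p)=K_b(p)=U(p)$; otherwise $U$ would equal a single $K_a$ near $p$ by continuity. The difference $K_a-K_b$ vanishes at $p$ and is not identically zero, so it is nonconstant, and $\nabla(K_a-K_b)(p)\ne0$. Choose a unit vector $\mathbf n$ with $\partial_{\mathbf n}(K_a-K_b)(p)\ne0$.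

On the line $p+t\mathbf n$ the $K$'s are real analytic in $t$, so each difference of two of them has constant sign or vanishes for small $t>0$, and likewise for small $t<0$. Hence there are $A_R,A_L$ among them with
$$U(p+t\mathbf n)=A_R(p+t\mathbf n),\qquad U(p-t\mathbf n)=A_L(p-t\mathbf n)\qquad\text{for small }t\ge0 .$$
Since $U\ge K_a,K_b$ with equality at $p$, the derivative $\partial_{\mathbf n}A_R(p)$ is at least, and $\partial_{\mathbf n}A_L(p)$ at most, each of $\partial_{\mathbf n}K_a(p)$ and $\partial_{\mathbf n}K_b(p)$. So the slope jump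
$$D:=\partial_{\mathbf n}A_R(p)-\partial_{\mathbf n}A_L(p)\ge|\partial_{\mathbf n}(K_a-K_b)(p)|>0 .$$

**Step 6: one-sided derivatives.** This converts $1-c_i$ into growth on the two sides. If $i\notin I_\infty$ and $w_i(p)=0$, put $a_i^\pm=\lim_{t\downarrow0}w_i(p\pm t\mathbf n)/t\ge0$. As $w_i=(1-c_i)U-h_i$,
$$a_i^+=(1-c_i)\partial_{\mathbf n}A_R(p)-\partial_{\mathbf n}h_i(p),\qquad a_i^-=-(1-c_i)\partial_{\mathbf n}A_L(p)+\partial_{\mathbf n}h_i(p),$$
and hence
$$a_i^++a_i^-=(1-c_i)D\le D.\tag{5}$$
If $\lambda_P(p)=0$, then $V_P\not\equiv-\infty$ and $\lambda_P=(1-a_P)U-g_P$. The same computation shows that the one-sided derivatives $b_P^\pm\ge0$ of $\lambda_P$ satisfy $b_P^++b_P^-=(1-a_P)D\le D$. So $b_P^\pm\le D$.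

**Step 7: counting on both sides.** Let $I_0=\{i:w_i(p)>0\}\supset I_\infty$ and $k=|I_0|$; by (S1), $k\le n$. For small $t\ge0$ each finite $w_i(p+t\mathbf n)$ equals $(1-c_i)A_R-h_i$ on the line, which is analytic in $t$. So it is either $>0$ for all small $t>0$ or $\equiv0$ for small $t\ge0$. Let $I_R$ be the set of $i$ of the first kind together with $I_\infty$, and define $I_L$ similarly with $-\mathbf n$. Then $I_0\subset I_R\cap I_L$, and $|I_R|,|I_L|\le n$ by (S1). For $i\notin I_0$ we have $a_i^+=0$ if $i\notin I_R$, and $a_i^-=0$ if $i\notin I_L$. Bounding $1-c_i\le1$ for $i\in I_0$ and using (5) for $i\notin I_0$,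
$$\sum_i(1-c_i)\le k+\frac1D\sum_{i\in I_R\setminus I_0}a_i^++\frac1D\sum_{i\in I_L\setminus I_0}a_i^-.\tag{6}$$
If $k=n$, then $I_R=I_L=I_0$, the sums are empty, and the right side is $n\le\kappa$. Let $k<n$.

With only the bound $a_i^\pm\le D$, (6) would give $k+2(n-k)\le2n$: the constant in the Erëmenko–Sodin theorem. Transversality improves one term on each side.

**Step 8: the gain from (S2).** *Claim: either $|I_R|\le n-1$, or there is $i\in I_R\setminus I_0$ with $a_i^+\le D/d_i$. The same holds for $I_L$ and $a_i^-$.*

Let $|I_R|=n$. As $k<n$, $I_R\setminus I_0\ne\emptyset$. Apply (S2) at $p$ with $I=I_R$: $\max_{P\in Z_I}\lambda_P(p)=\min_{i\in I}d_iw_i(p)=0$, so $\lambda_P(p)=0$ for all $P\in Z_I$. For small $t>0$ the minimum of $d_iw_i(p+t\mathbf n)$ over $I_R$ is attained in $I_R\setminus I_0$, because the terms with $i\in I_0$ stay bounded below by a positive constant while the others tend to $0$. Divide (S2) at $p+t\mathbf n$ by $t$ and let $t\downarrow0$: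
$$\min_{i\in I_R\setminus I_0}d_ia_i^+=\max_{P\in Z_I}b_P^+\le D .$$
This proves the claim for $I_R$; the argument for $I_L$ is the same with $-\mathbf n$.

**Step 9: conclusion.** All $a_i^\pm\le D$ by (5). If $|I_R|\le n-1$, then $\frac1D\sum_{I_R\setminus I_0}a_i^+\le n-1-k$. If $|I_R|=n$, one of the $n-k$ terms is at most $\frac1{d_i}\le\frac1d$. In both cases $\frac1D\sum_{I_R\setminus I_0}a_i^+\le n-k-1+\frac1d$, and the same holds for $I_L$. So (6) gives
$$\sum_i(1-c_i)\le k+2\Bigl(n-k-1+\frac1d\Bigr)=\kappa-k\le\kappa.\qquad\square$$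

In the example of Section 7 take $p=0$ and $\mathbf n$ the direction of increasing $x$. Then $D=1$, $k=0$, $I_R=\{1,3\}$, $I_L=\{1,2\}$, $a_1^\pm=\frac12$, $a_3^+=a_2^-=1$, and all inequalities above are equalities.

## 10. A cell estimate with bounded error

Proposition 3 speaks of limits. The next statement brings it back to systems with a fixed defect, on a fixed rectangle, at the cost of a small multiple of the mass and a constant.

**Proposition 4.** Let $n\ge2$. Let $\Omega$ be an open rectangle, $K\subset\Omega$ compact, and $\mathfrak B$ a family of continuous functions $F\ge0$ supported in $K$, compact in the sup norm. Let $C_0\ge0$, $\varepsilon>0$. There is $A<\infty$ such that for every system with defect $C_0$ on a neighborhood of $\bar\Omega$, with all $u_i,v_P\not\equiv-\infty$, and every $F\in\mathfrak B$,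
$$\int F\,d\sum_i(\mu-\mu_i)\le\kappa\int F\,d\mu+\varepsilon\mu(\Omega)+A .$$

*Proof.* Otherwise for each $k$ there are a system and $F_k\in\mathfrak B$ violating this with $A=k$. The left side is at most $q\sup F_k\cdot\mu^{(k)}(\Omega)$ and exceeds $k$, and $\sup F_k$ is bounded on $\mathfrak B$. So $m_k:=\mu^{(k)}(\Omega)\to\infty$. Apply Lemma 2 with $M=1$ and $C_k=C_0$, and pass to a further subsequence with $F_k\to F$ uniformly, $F\in\mathfrak B$. Weak convergence of $\mu^{(k)}/m_k$ to the Riesz measure $\mu_0$ of $U$ also bounds the masses on $K$, so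
$$\frac1{m_k}\int F_k\,d\mu^{(k)}\to\int F\,d\mu_0 .$$
If $U_i\not\equiv-\infty$, with Riesz measure $\mu_{0,i}$, then likewise $\frac1{m_k}\int F_k\,d\mu_i^{(k)}\to\int F\,d\mu_{0,i}$. If $U_i\equiv-\infty$, put $\mu_{0,i}=0$ and use $\int F_k\,d(\mu^{(k)}-\mu_i^{(k)})\le\int F_k\,d\mu^{(k)}$. Divide the violated inequality by $m_k$ and let $k\to\infty$:
$$\int F\,d\sum_i(\mu_0-\mu_{0,i})\ge\kappa\int F\,d\mu_0+\varepsilon .$$
The limit system is exact, so this contradicts Proposition 3. $\square$

## 11. Nonrational curves on a periodic strip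

Let $n\ge2$ and let $f$ be not rational (not representable by polynomials). Put $\tau(S)=T_f(e^S)$.

**Step 1: $\tau(S)/S\to\infty$ as $S\to\infty$.** This says that errors $O(S)$ are negligible. Suppose $\tau(S)=O(S)$ on an unbounded sequence. By convexity the slopes of $\tau$ are then bounded, so $T_f(r)=O(\log r)$ for all large $r$. Fix $j$ with $f_j\not\equiv0$. In Nevanlinna's notation, for $r\ge1$, the proximity part of $T(r,f_i/f_j)$ is the mean of $\log\max(|f_i|,|f_j|)-\log|f_j|$, and the counting part is at most that of the zeros of $f_j$, which by (1) is the mean of $\log|f_j|$ up to $O(1)$. Hence $T(r,f_i/f_j)\le T_f(r)+O(1)=O(\log r)$. By Nevanlinna's classical theorem all $f_i/f_j$ are rational. Clearing denominators and common factors gives a reduced representation of $f$ by polynomials, a contradiction.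

**Step 2: the system of $f$.** Put $\zeta=s+i\theta$ and, on $\mathbb C$,
$$u(\zeta)=\log\|f(e^\zeta)\|,\quad u_i(\zeta)=\tfrac1{d_i}\log|Q_i(f(e^\zeta))|,\quad v_P(\zeta)=\log\max_j|L_{P,j}(f(e^\zeta))| .$$
These are $2\pi i$-periodic, subharmonic and $\not\equiv-\infty$, as $f(\mathbb C)\not\subset D_i$ and $f$ is nonconstant. By Lemma 1 they form a system with defect $C_0$, with $w_i(\zeta)=u-u_i=w_i(f(e^\zeta))$ and $\lambda_P=u-v_P=\lambda_P(f(e^\zeta))$.

**Step 3: two integrations.** This makes Section 7 precise. For a periodic measure $\nu$ let $\nu_{per}$ be the image of $\nu|_{\{0\le\theta<2\pi\}}$ under $\zeta\mapsto s$. The mean $N(s)=\int_0^{2\pi}u(s+i\theta)\frac{d\theta}{2\pi}$ satisfies $N''=\mu_{per}$. To see this, take a smooth compactly supported $\psi\ge0$ with $\sum_k\psi(\theta+2\pi k)=1$. For a test function $g(s)$,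
$$\int g\,d\mu_{per}=\int g(s)\psi(\theta)\,d\mu=\frac1{2\pi}\int u\,(g''\psi+g\psi'')\,ds\,d\theta=\int Ng''\,ds,$$
since $\sum_k\psi''(\theta+2\pi k)=0$. The same holds for $u_i$ and its mean, which is finite by (1) and convex. Put
$$\nu=\sum_i(\mu-\mu_i),\qquad M(S)=\sum_i\int_0^{2\pi}w_i(S+i\theta)\frac{d\theta}{2\pi}.$$
By (2), $\sum_im_f(e^S,D_i)/d_i=M(S)+O(1)$. We claim
$$\tau(S)=\int(S-s)^+\,d\mu_{per}(s),\qquad M''=\nu_{per}\ \text{on }\mathbb R.\tag{7}$$
The second formula is clear. For the first, $\tau=N-\log\|f(0)\|$ is convex and nonnegative and tends to $0$ at $-\infty$. So its slopes are nonnegative and tend to $0$ at $-\infty$, the right derivative at $x$ is $\mu_{per}((-\infty,x])$, and integration over $(-\infty,S)$ with Fubini gives (7).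

As $M$ is a difference of finite convex functions,
$$M(S)=M(0)+SM'(0+)+\int_{(0,S)}(S-s)\,d\nu_{per}(s).\tag{8}$$

**Step 4: cutting off small $s$.** Let $\eta(x)=\max(0,1-|\log_2x|)$ for $x>0$. Then $\operatorname{supp}\eta=[\frac12,2]$ and $\sum_{j\in\mathbb Z}\eta(2^{-j}x)=1$. Let $\chi_0(s)=\sum_{j\ge1}\eta(2^{-j}s)$ for $s>0$ and $\chi_0(s)=0$ for $s\le0$. So $0\le\chi_0\le1$; $\chi_0=0$ for $s\le1$, as then $2^{-j}s\le\frac12$ for all $j\ge1$; and $\chi_0=1$ for $s\ge2$, as then the missing terms $j\le0$ vanish. Since $|\nu|_{per}((0,2))<\infty$, (8) yields a constant $C_1$ such that for $S\ge64$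
$$M(S)\le C_1S+\int\varphi\,d\nu_{per},\qquad\varphi(s)=(S-s)^+\chi_0(s).\tag{9}$$

We want to compare $\int\varphi\,d\nu_{per}$ with $\kappa\int\varphi\,d\mu_{per}\le\kappa\tau(S)$ by means of Proposition 4. The choice of cells matters. Cells of unit size would each cost $A$ times the weight $S-s$, in all a constant times $S^2$, and all we know is $\tau(S)/S\to\infty$. So we take cells whose size is comparable to $s$ on the left part of $(0,S)$ and comparable to $S-s$ on the right part, down to a smallest size $\ell$ at $s=S$.

## 12. Dyadic layers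

Fix $S\ge64$ and $\ell\in(0,1]$.

**Step 1: decomposition of $\varphi$.** Let $\alpha$ be continuous, $\alpha=1$ on $(-\infty,\frac1{32}]$, $\alpha=0$ on $[\frac1{16},\infty)$, linear between, and $\beta=1-\alpha$. As $\beta(s/S)\ne0$ forces $s>S/32\ge2$, where $\chi_0=1$,
$$\varphi=(S-s)^+\alpha(\tfrac sS)\chi_0(s)+(S-s)^+\beta(\tfrac sS).$$
With $y=S-s$, decompose the first summand by $\chi_0=\sum_{j\ge1}\eta(2^{-j}s)$, and the second by $1=\sum_{j\ge1}\eta(2^{-j}y/\ell)+\bigl(1-\sum_{j\ge1}\eta(2^{-j}y/\ell)\bigr)$ for $y>0$. Then $\varphi$ is the sum of the following layers (omitting zero ones).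

* Left layers, $j\ge1$, $\rho=2^j$, $h=S$: $(S-s)\alpha(\frac sS)\eta(\frac s\rho)=h\,b(\frac s\rho)$ with $b(x)=(1-ax)\alpha(ax)\eta(x)$, $a=\rho/S$. Nonzero only if $ax<\frac1{16}$ for some $x>\frac12$, so only if $\rho<S/8$.
* Right layers, $j\ge1$, $\rho=h=2^j\ell$: $y^+\beta(\frac sS)\eta(\frac y\rho)=h\,b(\frac y\rho)$ with $b(x)=x\,\eta(x)\beta(1-ax)$, $a=\rho/S$. Nonzero only if $1-ax>\frac1{32}$ for some $x>\frac12$, so only if $\rho<2S$.
* Last layer, $\rho=h=\ell$: $h\,b(\frac y\ell)$ with $b(x)=x\bigl(1-\sum_{j\ge1}\eta(2^{-j}x)\bigr)$ for $x>0$ and $b(x)=0$ for $x\le0$. Explicitly $b(x)=x$ on $[0,1]$, $b(x)=x(1-\log_2x)$ on $[1,2]$ (there only $j=1$ counts, and $\eta(\frac x2)=\log_2x$), and $b=0$ elsewhere. On its support $s\ge S-2$, so $\beta(s/S)=1$.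

All these $b$ satisfy $0\le b\le2$. Since $a\le2$ and $\alpha,\beta$ have Lipschitz constant $32$, they have a common Lipschitz constant. They are supported in $[\frac12,2]$, and in $[0,2]$ for the last layer.

**Step 2: one constant for all cells.** Let $\chi(y)=\max(0,1-|y|)$. The functions $b(x)\chi(y)$ are nonnegative, uniformly bounded, uniformly Lipschitz, and supported in $[\frac12,2]\times[-1,1]$, resp. $[0,2]\times[-1,1]$ for the last layer. By Arzelà–Ascoli their sup-norm closures are compact families as in Proposition 4, on $\Omega_1=(\frac14,4)\times(-2,2)$ for left and right layers and on $\Omega_0=(-1,4)\times(-2,2)$ for the last layer. Given $\varepsilon>0$, let $A=A(\varepsilon)$ be a constant from Proposition 4 valid for both. It does not depend on $S,\ell,\rho$.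

**Step 3: transport and average.** Let $F(s)=h\,b(x)$ be a layer, with $x=s/\rho$ (left) or $x=(S-s)/\rho$ (right and last), and let $t\in[0,2\pi]$. The map $(x,y)\mapsto(s,\theta)$ with $\theta=t+\rho y$ is a similarity. Composing the system of $f$ with it gives a system with defect $C_0$ on $\mathbb C$, and Riesz measures are transported, because $\Delta$ scales by $\rho^2$ and area by $\rho^{-2}$. Apply Proposition 4 and multiply by $h$. With $\Omega^t$ the image of the rectangle,
$$\int F(s)\chi\bigl(\tfrac{\theta-t}\rho\bigr)\,d\nu\le\kappa\int F(s)\chi\bigl(\tfrac{\theta-t}\rho\bigr)\,d\mu+h\varepsilon\,\mu(\Omega^t)+hA.\tag{10}$$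
For a periodic locally finite $\nu$ and a bounded compactly supported Borel function $g$,
$$\int_0^{2\pi}\!\!\int_{\mathbb C}g(s,\theta-t)\,d\nu\,dt=\int_{0\le\theta<2\pi}\Bigl(\int_{\mathbb R}g(s,y)\,dy\Bigr)d\nu .$$
Indeed, split $\mathbb C$ into strips of height $2\pi$: the inner integral is $\int_{0\le\theta<2\pi}\sum_kg(s,\theta+2\pi k-t)\,d\nu$, and $\int_0^{2\pi}\sum_kg(s,\theta+2\pi k-t)\,dt=\int_{\mathbb R}g(s,y)\,dy$; Fubini finishes. Integrate (10) with $dt/\rho$ over $[0,2\pi]$. As $\int\chi(\frac y\rho)\,dy=\rho$ and the rectangle $\Omega^t$ has height $4\rho$,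
$$\int F\,d\nu_{per}\le\kappa\int F\,d\mu_{per}+4\varepsilon h\,\mu_{per}(\Lambda)+2\pi A\frac h\rho.\tag{11}$$
Here $\Lambda$ is the $s$-projection of the rectangle: $\{\frac\rho4<s<4\rho\}$, $\{\frac\rho4<S-s<4\rho\}$, $\{-\ell<S-s<4\ell\}$ for left, right, last layers respectively.

**Step 4: summation.** A point $s$ lies in a left $\Lambda$ only if $\frac s4<2^j<4s$; an open interval of length $4$ contains at most four integers, so each point lies in at most four left sets $\Lambda$, and in the same way in at most four right ones.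

* Left: $\Lambda\subset(0,\frac S2)$ since $\rho<S/8$, so $\sum h\mu_{per}(\Lambda)\le4S\mu_{per}((0,\frac S2))\le8\tau(S)$, because (7) gives $\tau(S)\ge\frac S2\mu_{per}((0,\frac S2))$. Also $\sum h/\rho\le S\sum_{j\ge1}2^{-j}=S$.
* Right: on $\Lambda$ we have $h=\rho\le4(S-s)$, so $\sum h\mu_{per}(\Lambda)\le16\int(S-s)^+\,d\mu_{per}=16\tau(S)$. Also $\sum h/\rho$ is the number of $j\ge1$ with $2^j\ell<2S$, at most $\log_2(2S/\ell)$.
* Last: $h\mu_{per}(\Lambda)\le\ell\mu_{per}((-\infty,S+\ell))\le\tau(S+2\ell)$, because in (7) for $\tau(S+2\ell)$ the weight is at least $\ell$ on $s<S+\ell$. Also $h/\rho=1$.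

Since $0\le\varphi\le(S-s)^+$, $\int\varphi\,d\mu_{per}\le\tau(S)$. With (9) and (11) we get, for all $S\ge64$, $\ell\in(0,1]$, $\varepsilon>0$,
$$M(S)\le\kappa\tau(S)+4\varepsilon\bigl(24\tau(S)+\tau(S+2\ell)\bigr)+C_1S+2\pi A(\varepsilon)\Bigl(S+2+\log_2\frac S\ell\Bigr).\tag{12}$$

**Step 5: choice of $\ell$.** We want $\log_2(S/\ell)=o(\tau(S))$ and $\tau(S+2\ell)\le2\tau(S)$ outside a small set. Let $\ell(S)=\exp(-\sqrt{S\tau(S)})$, which is continuous and $\le1$ for $S\ge0$. As $\tau(S)/S\to\infty$, we have $\sqrt{S\tau(S)}=o(\tau(S))$, so $\log_2(S/\ell(S))=o(\tau(S))$. Choose $S_0\ge64$ with $\tau(S)\ge\max(1,9S)$ for $S\ge S_0$. Then $\sqrt{S\tau(S)}\ge3S$, so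
$$e^S\ell(S)\le e^{-\frac23\sqrt{S\tau(S)}}\le e^{-\frac12\sqrt{\tau(S)}}\qquad(S\ge S_0).$$

**Step 6: the exceptional set.** Let $E=\{S\ge S_0:\tau(S+2\ell(S))>2\tau(S)\}$. Put $S_1=\inf E$ and, inductively, $S_k'=S_k+2\ell(S_k)$ and $S_{k+1}=\inf(E\cap[S_k',\infty))$, as long as these sets are nonempty. Each $S_k$ is a limit of points of $E$ (or lies in $E$), so $\tau(S_k')\ge2\tau(S_k)$ by continuity. As $\tau$ is nondecreasing, $\tau(S_{k+1})\ge\tau(S_k')\ge2\tau(S_k)$, so $\tau(S_k)\ge2^{k-1}$. Hence $S_k\to\infty$ if the sequence is infinite. No point of $E$ lies in $[S_k',S_{k+1})$, so $E\subset\bigcup_k[S_k,S_k']$. As $2\ell\le2$,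
$$\int_Ee^S\,dS\le\sum_k2\ell(S_k)e^{S_k+2}\le2e^2\sum_ke^{-\frac12\sqrt{\tau(S_k)}}\le2e^2\sum_ke^{-\frac12\,2^{(k-1)/2}}<\infty .$$
So $\{e^S:S\in E\}$ has finite Lebesgue measure. For $S\ge S_0$ with $S\notin E$, (12) with $\ell=\ell(S)$ gives
$$M(S)\le\bigl(\kappa+4\varepsilon(24+2)+o(1)\bigr)\tau(S)=(\kappa+104\,\varepsilon+o(1))\,\tau(S).$$
Since $\sum_im_f(e^S,D_i)/d_i=M(S)+O(1)$, since $\varepsilon>0$ is arbitrary and since $E$ does not depend on $\varepsilon$, Theorem 1 follows. $\blacksquare$

**Remark.** Let $f$ be not rational and $n\ge2$. If $T_f(er)=O(T_f(r))$, take $\ell=\frac12$ in (12): then $\tau(S+1)=O(\tau(S))$, and the inequality of Theorem 1 holds for all large $r$.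

## 13. The improved constant with one hyperplane

*Proof of Theorem 2(a).* Only (H1) and (H2) were used above. The new input is that on the two sides of the crease the gain may come from the same index $i$ or from two different ones, and that (5) bounds $a_i^++a_i^-$.

**Step 1: $n\ge2$, $f$ not rational.** Only Proposition 3 has to be proved with $\kappa^*$; Sections 10 to 12 then apply with $\kappa^*$ for $\kappa$. In Step 3 of Section 9 and for $k=n$ in Step 7 the bound was $n\le2(n-1)\le\kappa^*$. Let $k<n$ in the remaining case and put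
$$\Sigma=\frac1D\sum_{i\in I_R\setminus I_0}a_i^++\frac1D\sum_{i\in I_L\setminus I_0}a_i^- .$$
If $|I_R|\le n-1$ or $|I_L|\le n-1$, the corresponding sum is at most $n-k-1$, and the claim bounds the other, so $\Sigma\le2(n-k-1)+\frac1{d_1}$. Otherwise the claim gives $i\in I_R\setminus I_0$ and $i'\in I_L\setminus I_0$ with $a_i^+\le D/d_i$ and $a_{i'}^-\le D/d_{i'}$. Bounding the remaining terms by $D$,
$$\Sigma\le2(n-k-1)+\frac1D(a_i^++a_{i'}^-).$$
If $i\ne i'$, the last term is at most $\frac1{d_i}+\frac1{d_{i'}}\le\frac1{d_1}+\frac1{d_2}$. If $i=i'$, it is at most $\min(1,\frac2{d_i})$ by (5).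

If $d_1\ge2$, each of $\frac1{d_1}$, $\frac1{d_1}+\frac1{d_2}$, $\min(1,\frac2{d_i})$ is at most $\frac2{d_1}$. If $d_1=1$, each is at most $1+\frac1{d_2}$. So in every case $\Sigma-2(n-k-1)\le\kappa^*-2(n-1)$, and (6) gives $\sum_i(1-c_i)\le k+\Sigma\le\kappa^*-k\le\kappa^*$.

**Step 2: rational $f$, any $n\ge1$.** Section 3 gave the constant $n-1+\frac1{d_1}\le\kappa^*$.

**Step 3: $n=1$.** For $d_1\ge2$ we have $\kappa^*=\frac2{d_1}$, and Section 2 applies. For $d_1=1$ and $q\ge2$ let $D_1=\{p_1\}$. Up to $O(1)$, with $p$ running over all points of all $D_i$, the sum is at most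
$$\Bigl(1-\frac1{d_2}\Bigr)m_f(r,p_1)+\frac1{d_2}\sum_pm_f(r,p)\le\Bigl(1+\frac1{d_2}+\epsilon\Bigr)T_f(r)+O(1)$$
off a set of finite measure, by $m_f(r,p_1)\le T_f(r)+O(1)$ and the Erëmenko–Sodin theorem. If $n=q=d_1=1$, then $\kappa^*=1$, and $m_f(r,p_1)\le T_f(r)+O(1)$ suffices. $\square$

## 14. Transverse hypersurfaces with prescribed contact along a line

It remains to prove (b) and (c) of Theorem 2, that is, to find the hypersurfaces of Section 4. Keep $\mathsf L,P,P',f$ from there.

**Step 1: the linear systems for (b).** Choose $Q_i$ in the vector space $W_i$ of forms of degree $d_i$ (including $0$) with the following condition on $Q_i|_{\mathsf L}$.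

* If $d_1\ge2$: $Q_1|_{\mathsf L}\in x_0x_1\cdot(\text{forms})$; for $n-1$ further indices $Q_i|_{\mathsf L}\in\mathbb Cx_1^{d_i}$; for another $n-1$ indices $Q_i|_{\mathsf L}\in\mathbb Cx_0^{d_i}$; no condition on the rest.
* If $d_1=1$: $Q_1|_{\mathsf L}\in\mathbb Cx_1$; $Q_2|_{\mathsf L}\in x_0\cdot(\text{forms})$; for $n-1$ further indices $Q_i|_{\mathsf L}\in\mathbb Cx_1^{d_i}$; for another $n-1$ indices $Q_i|_{\mathsf L}\in\mathbb Cx_0^{d_i}$; no condition on the rest.

This uses $2n-1$, resp. $2n$, indices, which is possible as $q\ge2n$. "General" will mean: outside a set of measure zero in $W=\prod_iW_i$. A nonempty Zariski open condition holds for general members.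

**Step 2: transversality off $\{P,P'\}$.** At every point of $\mathbb P^n\setminus\{P,P'\}$ some member of $W_i$ is nonzero. Off $\mathsf L$ this holds because $W_i$ contains all forms of degree $d_i$ vanishing on $\mathsf L$, for example $x_j$ with $j\ge2$ times a monomial. On $\mathsf L$ it holds because every binary form extends to $\mathbb P^n$, and the common zeros of the allowed restrictions lie in $\{P,P'\}$. By Bertini's theorem (Hartshorne, *Algebraic Geometry*, III.10.9), applied successively off the base points, general members are smooth and all their intersections are transverse off $\{P,P'\}$. Here is the argument in the form we need. For a set $I$ of indices consider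
$$\mathcal I=\{(x,(Q_i)_{i\in I}):x\in\mathbb P^n\setminus\{P,P'\},\ Q_i\in W_i,\ Q_i(x)=0\text{ for }i\in I\}.$$
In a chart $x_\alpha=1$, the map $(x,(Q_i))\mapsto(Q_i(x))_{i\in I}$ is a submersion, because evaluation at $x$ is nonzero on each $W_i$. So $\mathcal I$ is a manifold with tangent vectors $(\dot x,(\dot Q_i))$ such that $dQ_i(x)\dot x+\dot Q_i(x)=0$ for all $i\in I$. The projection $\mathcal I\to\prod_{i\in I}W_i$ is submersive at $(x,(Q_i))$ if and only if for all $(\dot Q_i)$ there is $\dot x$ with $dQ_i(x)\dot x=-\dot Q_i(x)$ for $i\in I$. As $(\dot Q_i(x))_{i\in I}$ takes all values in $\mathbb C^I$, this means that the $dQ_i(x)$, $i\in I$, are linearly independent. By Sard's theorem almost every $(Q_i)_{i\in I}$ is a regular value. Take all $I$.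

**Step 3: transversality at $P$ and $P'$ for (b).** The general members passing through $P$ are exactly $n$ in number: $D_1$ and the $n-1$ hypersurfaces with $Q_i|_{\mathsf L}\in\mathbb Cx_1^{d_i}$. (If $d_1=1$, the form $Q_2|_{\mathsf L}=x_0R$ has in general $R(P)\ne0$.) In the chart $x_0=1$, $Q_1=x_0^{d_1-1}x_1\in W_1$ has differential $dx_1$ at $P$. For the other $n-1$, the choice $Q_i=x_0^{d_i-1}x_j$ with $j\ge2$ is allowed and has differential $dx_j$. So the $n$ differentials can be made $dx_1,dx_2,\dots,dx_n$, and their independence is a nonempty Zariski open condition on $W$. It holds for general members. At $P'$ the members are $D_1$ (if $d_1\ge2$) or $D_2$ (if $d_1=1$), and the $n-1$ hypersurfaces with $Q_i|_{\mathsf L}\in\mathbb Cx_0^{d_i}$. In the chart $x_1=1$ the same argument works with $x_0x_1^{d_1-1}$, resp. $x_0x_1^{d_2-1}$, and $x_1^{d_i-1}x_j$.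

So for general $(Q_i)\in W$ the differentials of the $Q_i$ vanishing at any point of $\mathbb P^n$ are independent there. In particular each $Q_i$ is reduced, since a square factor would make $dQ_i$ vanish at its zeros. All intersections are transverse.

**Step 4: the value in (b).** For general members all coefficients and factors are as in (3): the constants $c$ and the values of $R$ at $P,P'$ are nonzero, and $Q_i\circ f\not\equiv0$. By (3) each of the $2(n-1)$ full-contact indices contributes $T_f(r)$ to $\sum_im_f(r,D_i)/d_i$. If $d_1\ge2$, $D_1$ contributes $\frac2{d_1}T_f(r)$. If $d_1=1$, $D_1$ and $D_2$ contribute $T_f(r)+\frac1{d_2}T_f(r)$. All this is up to $O(\log r)$, and the rest satisfy $m_f\ge-O(1)$. So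
$$\sum_i\frac{m_f(r,D_i)}{d_i}\ge\kappa^*T_f(r)-O(\log r),\qquad T_f(r)=\frac r\pi .$$
Together with (a) this shows that $\kappa^*$ is optimal when $q\ge2n$. If $d_1\ge2$, then $\kappa^*=\kappa$. If $d_1=1$, then $\kappa=2n$ and $\kappa^*=2n-1+\frac1{d_2}$, which equals $\kappa$ if and only if $d_2=1$. So $\kappa^*=\kappa$ unless exactly one $D_i$ is a hyperplane. This proves (b).

**Step 5: part (c).** Let $n,d\ge2$. Let $D_1,\dots,D_n$ be general of degree $d$ with $Q_i|_{\mathsf L}\in\mathbb Cx_1^d$, and $D_{n+1},\dots,D_{2n}$ general of degree $d$ with $Q_i|_{\mathsf L}\in\mathbb Cx_0^d$. Step 2 applies: off $\{P,P'\}$ they are smooth and meet transversely. At $P$, for $i\le n$, write $Q_i=c_ix_1^d+\sum_{j\ge2}x_jG_j$ with forms $G_j$ depending on $i$. As $d\ge2$, the differential at $P$ in the chart $x_0=1$ is $\sum_{j\ge2}G_j(P)\,dx_j$. It is a general covector annihilating $T_P\mathsf L$, hence nonzero since $n\ge2$. So $D_i$ is smooth at $P$ for $i\le n$, while $D_i\not\ni P$ for $i>n$ since $c_i\ne0$. The same holds at $P'$ with the roles exchanged. Thus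 all $D_i$ are smooth. Any $n+1$ of them have empty intersection: at a point off $\{P,P'\}$ it would give $n+1$ independent covectors in dimension $n$, and only $n$ of the $D_i$ pass through each of $P,P'$. So they are in general position. The intersection of $D_1,\dots,D_n$ at $P$ is not transverse, because $n$ covectors in a space of dimension $n-1$ are dependent.

Finally $Q_i(f)=c_ie^{dz}$ or $Q_i(f)=c_i$, with $c_i\ne0$. In both cases the mean of $\log|Q_i(f)|$ over $|z|=r$ is the constant $\log|c_i|$, so $m_f(r,D_i)=dT_f(r)+O(1)$ for all $2n$ hypersurfaces, and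
$$\sum_{i=1}^{2n}\frac{m_f(r,D_i)}d=2nT_f(r)+O(1).\qquad\blacksquare$$
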